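# Monochromatic pairs in generalized point sets

## Every generalized point set is ordered $(r,2)$-Ramsey

**Theorem A.** For every integer $r\ge 1$, every generalized point set is ordered $(r,2)$-Ramsey. That is: for every generalized point set $Q$ and every $r\ge1$ there is a generalized point set $P$ such that for every $r$-coloring $c$ of $\binom P2$ there is a subset $Q'\subseteq P$ that has the same signature as $Q$ and for which $\binom{Q'}2$ is monochromatic in $c$.

The case $r=2$ answers the following question, taken from Martin Balko, Jan Kynčl, Stefan Langerman, Alexander Pilz, "Induced Ramsey-type results and binary predicates for point sets", arXiv:1705.01909 (2017): is there a generalized point set that is not ordered $(2,2)$-Ramsey? The answer is no. We also classify what happens when $p$-subsets are colored instead of pairs.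

**Theorem B.** Let $r\ge2$, $p\ge1$, and let $Q$ be a generalized point set. If $p\in\{1,2\}$, then $Q$ is ordered $(r,p)$-Ramsey. If $p\ge3$, then $Q$ is ordered $(r,p)$-Ramsey if and only if $|Q|\le p$ or $\Delta_Q$ is constant.

Now we unpack the words. All curves in these notes are graphs of continuous functions $\mathbb R\to\mathbb R$, and we do not distinguish a function from its graph.

**Definition (arrangement).** An *arrangement* is a finite set $A$ of continuous functions $\mathbb R\to\mathbb R$ such that for any two distinct $f,g\in A$ the difference $f-g$ has exactly one zero and changes sign there.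

Two consequences are used all the time. Two different points lie on at most one common curve of $A$. And if $f,g\in A$ meet at $x_0$ and $f>g$ at a single point to the right of $x_0$, then $f>g$ on all of $(x_0,\infty)$ and $f<g$ on all of $(-\infty,x_0)$.

**Definition (generalized point set).** A *generalized point set* $Q$ is a finite set of points in the plane with distinct $x$-coordinates, together with an arrangement such that each pair of points lies on a curve of the arrangement and no curve contains three points of $Q$. A subset of a generalized point set is again one, with the curves through its pairs.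

**Definition (signature).** Let $Q=\{q_1,\dots,q_n\}$ with $x(q_1)<\dots<x(q_n)$. For $i<j<k$ put $\Delta_Q(q_i,q_j,q_k)=+1$ if $q_j$ lies below the curve through $q_i$ and $q_k$, and $-1$ otherwise. Two generalized point sets *have the same signature* if they have the same number of points and the same signs for all index triples $i<j<k$.

*Example 1.* Let $Z$ consist of $q_1=(1,0)$, $q_2=(2,-1)$, $q_3=(3,2)$, $q_4=(4,0)$ with straight lines. The slopes of the lines $12,13,14,23,24,34$ are $-1,\,1,\,0,\,3,\,\tfrac12,\,-2$. They are distinct, so any two of the lines cross exactly once. At $x=2$ the lines $13$ and $14$ have heights $1$ and $0$, both above $q_2$. At $x=3$ the lines $14$ and $24$ have heights $0$ and $-\tfrac12$, both below $q_3$. So the signs of $123,124,134,234$ are $+,+,-,-$.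

**Definition (ordered Ramsey).** $Q$ is *ordered $(r,p)$-Ramsey* if there is a generalized point set $P$ such that for every $r$-coloring of $\binom Pp$ some $Q'\subseteq P$ has the same signature as $Q$ and all its $p$-subsets have the same color.

So the host $P$ must be chosen before the coloring, and the monochromatic subset must have the prescribed signs. We recall **Ramsey's theorem**: for all $r,p,n$ there is $N$ such that every $r$-coloring of the $p$-subsets of $[N]=\{1,\dots,N\}$ admits an $n$-subset of $[N]$ all of whose $p$-subsets have the same color.

## Three points or fewer, and constant signatures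

If $|Q|\le2$, then $Q$ has at most one pair and $P=Q$ works for $p=2$. Three points have just one sign, so they are covered by the following lemma.

**Lemma 1.** If $\Delta_Q$ is constant, then $Q$ is ordered $(r,p)$-Ramsey for all $r,p\ge1$.

*Proof.* Suppose $\Delta_Q\equiv+1$. Let $P$ consist of the $N$ points on the parabola $y=x^2$ with $x$-coordinates $2^1,\dots,2^N$, with straight lines. The line through the points with abscissas $2^i,2^j$ has slope $2^i+2^j$. These slopes are distinct for distinct pairs, so any two of the lines cross exactly once. By convexity the middle point of any triple lies strictly below the chord of the outer two, so all signs are $+1$ and no line contains three points. By Ramsey's theorem, for large $N$ every $r$-coloring of $\binom Pp$ has a $|Q|$-subset with all $p$-subsets of one color, and its signature is constant $+1$. If $\Delta_Q\equiv-1$, use $y=-x^2$. $\square$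

With four points constancy can fail, as for $Z$. What would a sensible person try? Take some big $P$, apply Ramsey's theorem to the coloring of pairs to get a large monochromatic $X\subseteq P$, and look for $Q$ inside $X$. This stops at the last step. Color the triples of $P$ by their signs. Ramsey's theorem for triples says that once $P$ is large, it has a large subset $X$ with constant signature. Let the adversary give color 1 to all pairs inside $X$ and color 2 to all other pairs. Then $X$ is a legitimate output of Ramsey's theorem, and it contains no copy of a $Q$ with nonconstant signature. So a large monochromatic set is not enough by itself: the host must be built with copies of $Q$ woven into it.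

## Signs read off from an arrangement

To build hosts we replace pictures by sign functions. This section finds the rule that signs obey. We allow several points on one vertical line and also the sign $0$; both will be needed later.

**Definition (signotope).** A *signotope* on a finite totally ordered set $V$ is a map $\chi$ from the triples $a<b<c$ of $V$ to $\{\pm1\}$ such that for all $a<b<c<d$ the sequence
$$\chi(abc),\ \chi(abd),\ \chi(acd),\ \chi(bcd)\tag{1}$$
has at most one sign change. Equivalently, it contains no subsequence $+-+$ or $-+-$.

*Example 2.* On four elements there are exactly $8$ signotopes: the two constant sequences, and for each of the three places of the sign change two choices of the first sign. The set $Z$ gives $++--$.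

**Lemma 2.** Let $A$ be an arrangement, $t_1<\dots<t_N$, and let $B_k$ be finite sets of points on the vertical line $L_k=\{x=t_k\}$ such that any two points of $\bigcup B_k$ on different lines lie on a common (necessarily unique) curve $\gamma_{bb'}\in A$. For $b\in B_i$, $b'\in B_j$, $b''\in B_k$ with $i<j<k$ let $\chi^*(b,b',b'')=+1,0,-1$ if $b'$ lies below, on, above $\gamma_{bb''}$, respectively.

(a) If $\chi^*(b,b',b'')\ge0$, then the value becomes $+1$ when $b$ is replaced by a higher point of $B_i$, or $b''$ by a higher point of $B_k$, or $b'$ by a lower point of $B_j$.

(b) For $b_1,b_2,b_3,b_4$ on lines of increasing index let $\tau_1,\dots,\tau_4$ be the values of $\chi^*$ on $123,124,134,234$. Either all four points lie on one curve of $A$ (and all $\tau_\nu=0$), or at most one $\tau_\nu$ is $0$ and there are no $\nu_1<\nu_2<\nu_3$ for which $(\tau_{\nu_1},\tau_{\nu_2},\tau_{\nu_3})$ satisfies $(\ge0,\le0,\ge0)$ or $(\le0,\ge0,\le0)$.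

*Proof of (a).* If $d\in B_i$ is higher than $b$, then $\gamma_{db''}$ and $\gamma_{bb''}$ differ at $t_i$ and meet only in $b''$. So $\gamma_{db''}$ is strictly higher on $(-\infty,t_k)$. The point $b'$ is on or below $\gamma_{bb''}$, hence strictly below $\gamma_{db''}$. If $d\in B_k$ is higher than $b''$, then $\gamma_{bd}$ and $\gamma_{bb''}$ meet only in $b$, so $\gamma_{bd}$ is strictly higher on $(t_i,\infty)$, and again $b'$ is strictly below it. A point of $B_j$ lower than $b'$ is strictly below $\gamma_{bb''}$.

*Proof of (b).* The purpose is to turn three signs sharing a point $c$ into comparisons in a linear order.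

**Step 1 (two zeros).** We dispose of the degenerate case. If two of the $\tau$'s vanish, the two triples share two points, which determine the curve. So that curve contains all four points and all $\tau_\nu=0$. From now on at most one $\tau_\nu$ vanishes.

**Step 2 (the order at $c$).** We set up the linear order. Each triple omits one of the four points, so three given triples omit three different points, and the fourth point $c$ lies in all of them; they are precisely the triples containing $c$. Let $d_1,d_2,d_3$ be the other points from left to right. For curves $\gamma,\gamma'\in A$ through $c$ write $\gamma<_c\gamma'$ if $\gamma$ is below $\gamma'$ to the right of $c$; equivalently, $\gamma$ is above $\gamma'$ to the left of $c$. This is a linear order on the curves through $c$. We claim that for $d$ left of $d'$ the sign of the triple $\{c,d,d'\}$ is $+$ iff $\gamma_{cd}<_c\gamma_{cd'}$, and $0$ iff these curves coincide. The statement about $0$ is clear. For $+$: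

* $c$ leftmost: the sign is $+$ iff $d$ is below $\gamma_{cd'}$, which means $\gamma_{cd}<_c\gamma_{cd'}$, as $d$ is to the right of $c$.
* $c$ rightmost: the sign is $+$ iff $d'$ is below $\gamma_{cd}$, iff $\gamma_{cd'}$ is below $\gamma_{cd}$ to the left of $c$, iff $\gamma_{cd}<_c\gamma_{cd'}$.
* $c$ in the middle: the sign is $+$ iff $c$ is below $\gamma_{dd'}$. The curves $\gamma_{dc}$ and $\gamma_{dd'}$ meet in $d$, so this holds iff $\gamma_{dc}$ is below $\gamma_{dd'}$ everywhere to the right of $d$, iff $d'$ is above $\gamma_{dc}$, iff $\gamma_{dc}<_c\gamma_{cd'}$.

**Step 3 (no cycle).** We read off the forbidden patterns. In the list $123,124,134,234$ the triples containing $c$ occur in the order $\{c,d_1,d_2\},\{c,d_1,d_3\},\{c,d_2,d_3\}$: for $c=b_1$ they are $123,124,134$; for $c=b_2$ they are $123,124,234$; for $c=b_3$ they are $123,134,234$; for $c=b_4$ they are $124,134,234$. The pattern $(\ge0,\le0,\ge0)$ would give $\gamma_{cd_1}\le_c\gamma_{cd_2}\le_c\gamma_{cd_3}\le_c\gamma_{cd_1}$. Then the three curves coincide and all three signs vanish, contrary to Step 1. The pattern $(\le0,\ge0,\le0)$ gives the reversed chain and the same contradiction. $\square$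

**Corollary 3.** The signature of a generalized point set is a signotope.

*Proof.* Apply Lemma 2(b) with one point on each line. By general position no sign is $0$. $\square$

## Signotopes with parts

Our hosts come in layers. Think of $N$ vertical lines with several points on each; a triple gets a sign only if its points lie on three different lines.

**Definition ($N$-partite signotope).** An *$N$-partite signotope* $S$ consists of disjoint finite linearly ordered sets $V_1,\dots,V_N$ (possibly empty; the order is called *height*) and a sign $\chi(u,v,w)\in\{\pm1\}$ for all $u\in V_i$, $v\in V_j$, $w\in V_k$ with $i<j<k$, such that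

* (S1) $\chi(u,v,w)$ is nondecreasing in $u$, nondecreasing in $w$, and nonincreasing in $v$, with respect to heights;
* (S2) for $u,v,w,z$ in parts $i<j<k<l$ the sequence $\chi(uvw),\chi(uvz),\chi(uwz),\chi(vwz)$ has at most one sign change.

An *embedding* is an injection that maps the $k$-th part into the $k$-th part for each $k$ and preserves heights and $\chi$.

Condition (S1) is what Lemma 2(a) says about pictures. If all parts are singletons, (S1) is empty and we have a signotope on $N$ elements.

*Example 3 (the gate).* Let $G$ be the $3$-partite signotope with parts $V_1=\{x_1<x_2\}$, $V_2=\{z\}$, $V_3=\{y\}$ and $\chi(x_1,z,y)=-1$, $\chi(x_2,z,y)=+1$. It is nondecreasing in the first argument, so (S1) holds, and (S2) is vacuous. In a picture the curve from $x_1$ to $y$ passes below $z$, and the curve from $x_2$ to $y$ passes above $z$.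

At the end we need honest signotopes, so triples with two or three points in one part must get signs too. Picture each vertical line tilted slightly, so that higher points move a little to the right. This suggests the rule in the next lemma.

**Lemma 4 (completion).** Let $S$ be an $N$-partite signotope. Order $V=\bigcup V_k$ by putting $V_1$ before $V_2$ before $\dots$, and each $V_k$ by height. Extend $\chi$ to $\bar\chi$ as follows. For $u<u'$ in one part, put $\bar\chi(u,u',v)=-1$ if $v$ is in a later part, and $\bar\chi(v,u,u')=+1$ if $v$ is in an earlier part; put $\bar\chi=+1$ on triples inside a part. Then $\bar\chi$ is a signotope.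

*Proof.* We list the four signs (1) for every pattern of parts of an increasing $4$-tuple. Primes mark further elements of the same part; different letters are different parts.

* Four in one part: $+,+,+,+$.
* $uu'u''v$: $+,-,-,-$.
* $vuu'u''$: $+,+,+,+$.
* $uu'vv'$: $-,-,+,+$.
* $uu'vw$: $-,-,\chi(uvw),\chi(u'vw)$; the last two are nondecreasing by (S1).
* $vuu'w$: $+,\chi(vuw),\chi(vu'w),-$; the middle two are nonincreasing by (S1).
* $vwuu'$: $\chi(vwu),\chi(vwu'),+,+$; the first two are nondecreasing by (S1).
* Four different parts: (S2).

In each case there is at most one sign change. $\square$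

For the gate, ordered $x_1<x_2<z<y$, the completion has the signs $-,-,-,+$.

We also need to put many partite signotopes into one. As every transversal triple needs a sign, a union must say something about mixed triples.

**Lemma 5 (union).** Let $S^0,S^1$ be $N$-partite signotopes. On $V_k=V_k^0\sqcup V_k^1$, with $V_k^0$ below $V_k^1$, keep the signs of $S^0$ and $S^1$, and give a mixed transversal triple the sign $+$ if its middle element is in $S^0$ and $-$ if it is in $S^1$. The result is an $N$-partite signotope.

*Proof.* *(S1).* Replace an element by one of the same $S^\varepsilon$. An unmixed triple stays in its $S^\varepsilon$, where (S1) holds; a mixed triple stays mixed with its middle element in the same $S^\varepsilon$, so its sign stays. Next replace a first or last element $u\in S^0$ by a (higher) $u'\in S^1$. If the middle element is in $S^0$, the new triple is mixed with sign $+$. If it is in $S^1$, the old triple was mixed with sign $-$. In both cases the sign does not decrease. Finally replace a middle $v'\in S^1$ by a (lower) $v\in S^0$. If the old sign was $+$, the old triple was not mixed, so it lay in $S^1$; the new one is mixed with middle in $S^0$ and has sign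 $+$.

*(S2).* A $4$-tuple inside one $S^\varepsilon$ is fine. For a mixed $4$-tuple put $\sigma_\nu=+$ or $-$ according as its $\nu$-th element is in $S^0$ or $S^1$. The middle elements of $123,124,134,234$ are $2,2,3,3$. If all triples are mixed, the signs are $\sigma_2,\sigma_2,\sigma_3,\sigma_3$. Otherwise exactly one element is odd, that is, in a different $S^\varepsilon$ from the other three, and the triple of those three has some sign $\epsilon$:

* odd element 4: $\epsilon,\sigma_2,\sigma_3,\sigma_3$ with $\sigma_2=\sigma_3$;
* odd element 1: $\sigma_2,\sigma_2,\sigma_3,\epsilon$ with $\sigma_2=\sigma_3$;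
* odd element 3: $\sigma_2,\epsilon,\sigma_3,\sigma_3$ with $\sigma_2=-\sigma_3$;
* odd element 2: $\sigma_2,\sigma_2,\epsilon,\sigma_3$ with $\sigma_2=-\sigma_3$.

There is always at most one sign change, whatever $\epsilon$ is. $\square$

By construction $S^0$ and $S^1$ both embed into the union.

## Theorem A from a realization theorem and a partite lemma

We now state two propositions and deduce Theorem A. Their proofs occupy the sections after this one.

**Proposition 6 (realization).** Every signotope on at least two elements is the signature of a generalized point set.

**Proposition 7 (partite lemma).** Let $S$ be an $N$-partite signotope, $1\le i<j\le N$, $r\ge1$. There is an $N$-partite signotope $S'$ with parts $V_k'$ such that for every $r$-coloring of $V_i'\times V_j'$ there is an embedding $\varphi:S\to S'$ with $\varphi(V_i)\times\varphi(V_j)$ monochromatic.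

*Example 4.* Take the gate $G$, parts $1$ and $3$, and two colors. Let $S'$ have parts $\{w_1<w_2<w_3\}$, $\{z_1<z_2\}$, $\{y'\}$ and $\chi(w_a,z_b,y')=+$ iff $a>b$. This is nondecreasing in $a$ and nonincreasing in $b$, so it is a $3$-partite signotope. If the pairs $(w_a,y')$ are $2$-colored, two of them, for $a<a'$, have the same color. Then $x_1\mapsto w_a$, $x_2\mapsto w_{a'}$, $z\mapsto z_a$, $y\mapsto y'$ is an embedding, because $\chi(w_a,z_a,y')=-$ and $\chi(w_{a'},z_a,y')=+$.

*Proof of Theorem A from Propositions 6 and 7.* Let $Q$ have $n$ points. If $n=1$, take $P=Q$; let $n\ge2$. By Corollary 3, $\Delta_Q$ is a signotope.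

**Step 1 (a union of transversal copies).** We want an object such that, if the color of a pair depended only on the parts of its two points, we would be done. By Ramsey's theorem choose $N\ge n$ such that every $r$-coloring of $\binom{[N]}2$ has an $n$-subset of $[N]$ all of whose pairs have the same color. For each $K\in\binom{[N]}n$ let $Q_K$ be the $N$-partite signotope with one point in part $k$ for $k\in K$ and no other points, with signs given by $\Delta_Q$ via the increasing bijection $K\to[n]$. Here (S1) is empty, and (S2) holds because $\Delta_Q$ is a signotope. Let $S_0$ be the union of all $Q_K$, by Lemma 5 applied repeatedly. Each $Q_K$ embeds into $S_0$.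

**Step 2 (one pair of parts at a time).** We force the color to depend only on the parts. Enumerate $\binom{[N]}2$ as $\pi_1,\dots,\pi_M$. For $\mu=1,\dots,M$ let $S_\mu$ be the $S'$ that Proposition 7 gives for $S=S_{\mu-1}$, the pair $\pi_\mu$ and $r$ colors. Let $P$ be a generalized point set whose signature is the completion $\bar\chi$ of $S_M$ (Lemma 4 and Proposition 6; $S_M$ has at least two elements). Identify its points with the elements of $S_M$, in the order of Lemma 4.

**Step 3 (descent).** We check that $P$ works. Let $c:\binom P2\to[r]$. By the choice of $S_M$ there is a copy of $S_{M-1}$ in $S_M$ whose pairs between the two parts of $\pi_M$ have one color. Inside this copy there is a copy of $S_{M-2}$ whose pairs between the parts of $\pi_{M-1}$ have one color, and so on. Embeddings respect parts, so passing to a smaller copy keeps the properties already gained. We reach a copy of $S_0$ in which, for all $i<j$, all pairs between parts $i$ and $j$ have one color $c'(i,j)$. Let $K$ be an $n$-subset of $[N]$ on whose pairs $c'$ is constant, and let $Q'$ be the copy of $Q_K$ inside this copy of $S_0$. It has one point in each part $k\in K$, its order in $P$ is the order of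 the parts, and on its triples $\bar\chi=\chi$ agrees with $\Delta_Q$. So $Q'$ has the same signature as $Q$, and $\binom{Q'}2$ is monochromatic. $\blacksquare$

## Where the lexicographic product loses the second factor

It remains to prove the two propositions. The natural tool for Proposition 7 is the Hales–Jewett theorem.

**Definition (combinatorial line).** Let $E$ be a finite nonempty set and $m\ge1$. A *combinatorial line* in $E^m$ is a map $\ell:E\to E^m$ each of whose coordinates is either constant or equal to the variable $e$ (a *moving* coordinate), with at least one moving coordinate.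

*Example 5.* For $E=\{1,2\}$ and $m=2$ the maps $e\mapsto(e,e)$, $e\mapsto(1,e)$, $e\mapsto(e,2)$ are lines. The pair $(1,2),(2,1)$ is not the image of a line. Among the three words $11,12,22$ any two form the image of a line, so every $2$-coloring of $E^2$ has a monochromatic line.

The **Hales–Jewett theorem** says that for every finite nonempty $E$ and every $r\ge1$ there is $m\ge1$ such that every $r$-coloring of $E^m$ has a line $\ell$ with $\ell(E)$ monochromatic.

With $E=V_i\times V_j$ we have $E^m=V_i^m\times V_j^m$. So the plan is: build $S'$ whose $i$-th and $j$-th parts are $V_i^m$ and $V_j^m$, and such that every combinatorial line in $E^m$ extends to a copy of $S$. Adding the copies freely is not an option, because every transversal triple needs a sign, subject to (S1) and (S2). A recursive product looks better: with $T$ the object for $m-1$, build the object for $m$ as a product of $S$ and $T$, the first coordinate living in $S$.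

First attempt: replace every point $b\in V_k$ by a copy of the $k$-th part $W_k$ of $T$, order part $k$ lexicographically, and give a triple lying over $(u,v,w)$ the sign $\chi_S(u,v,w)$. This is an $N$-partite signotope: (S1) and (S2) are inherited from $S$. Lines with moving first coordinate cause no trouble: just lift $S$. But take a line with constant first coordinate $e_1=(x_1,y_1)$. The copy of $S$ that we need must have its $i$-th part over $x_1$ and its $j$-th part over $y_1$, so it has to be found in a copy of $T$ lying over $x_1$ and $y_1$. Over which point of $V_k$, $k\ne i,j$, should the $k$-th part of that copy lie? If it lies over $z\in V_k$, then all triples over $x_1,y_1,z$ receive the one sign of the triple $x_1,y_1,z$ in $S$, and $T$ is forgotten.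

This really fails for $S=T=G$ with $i=1$, $j=3$. For the line $e\mapsto((x_1,y),e)$ we need a point in part $2$ that has sign $-$ with $(x_1,x_1)$ and $(y,y)$, and sign $+$ with $(x_1,x_2)$ and $(y,y)$. The only point in part $2$ lies over $z$, and it gives both triples the sign $\chi(x_1,z,y)=-1$.

So the copy of $T$ over $e_1=(x_1,y_1)$ must have its $k$-th part over a base point whose sign with $x_1,y_1$ is *zero*, and $S$ has no such point. The way out is to create one. Draw $S$ by curves, with $V_k$ on a vertical line $L_k$, and use the point where the curve $\gamma_{x_1y_1}$ crosses $L_k$. That point lies on $\gamma_{x_1y_1}$, so its sign with $x_1,y_1$ is $0$, and $T$ may decide there. All other signs at the new points should be read off from curves, because Lemma 2 then gives (S1) and (S2). For this we need two tools: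

1. a drawing of an arbitrary partite signotope in which curves meet on the lines $L_k$ only where they must (Lemma 10, which also gives Proposition 6);
2. a way to add curves through all pairs of old and new points without creating further zeros (Lemma 13).

## Slope orders

For straight lines the vertical order near $-\infty$ and near $+\infty$ is dictated by slopes. For a signotope we construct a substitute for slopes.

**Definition (compatible order).** Let $\chi$ be a signotope on $V$. A linear order $\prec$ on $\binom V2$ is *compatible* with $\chi$ if for all $a<b<c$
$$\chi(abc)=+\ \Rightarrow\ ab\prec ac\prec bc,\qquad \chi(abc)=-\ \Rightarrow\ bc\prec ac\prec ab.\tag{2}$$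

*Example 6.* For $Z$ of Example 1, increasing slope gives $34\prec12\prec14\prec24\prec13\prec23$. The signs $+,+,-,-$ require $12\prec13\prec23$, $12\prec14\prec24$, $34\prec14\prec13$ and $34\prec24\prec23$, and all four hold.

**Lemma 8 (slope order).** Every signotope $\chi$ on $V$ has a compatible order.

*Proof.* Induction on $|V|$; the case $|V|\le2$ is trivial. Let $z=\max V$ and let $\prec'$ be compatible for $V\setminus\{z\}$.

**Step 1 (make room).** We rearrange $\prec'$ so that there is a place for the pairs containing $z$. Let $D=\{ab:a<b<z,\ \chi(abz)=+\}$ and let $U$ be the set of all other pairs of $V\setminus\{z\}$. Put $D$ before $U$, keeping $\prec'$ inside $D$ and inside $U$. This is still compatible. Let $a<b<c<z$. The sequence $\chi(abc),\chi(abz),\chi(acz),\chi(bcz)$ has at most one sign change. If $\chi(abc)=+$, its last three terms are nonincreasing, so membership in $D$ is nonincreasing along $ab,ac,bc$, and $ab\prec' ac\prec' bc$ survives. If $\chi(abc)=-$, the last three terms are nondecreasing, so membership in $D$ is nonincreasing along $bc,ac,ab$, and $bc\prec' ac\prec' ab$ survives.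

**Step 2 (order the pairs with $z$).** For $a<b<z$ put $az$ before $bz$ iff $\chi(abz)=+$. This is a linear order unless there is a cyclic triple. A cyclic triple $a<b<c$ would mean that $(\chi(abz),\chi(acz),\chi(bcz))$ is $(+,-,+)$ or $(-,+,-)$, which a signotope forbids.

**Step 3 (insert).** Put the pairs $az$ between $D$ and $U$, in this order. We check (2) for $a<b<z$. If $\chi(abz)=+$, then $ab\in D$ and $ab\prec az\prec bz$. If $\chi(abz)=-$, then $ab\in U$ and $bz\prec az\prec ab$. $\square$

Next we record when a pair passes above a point. For $e\in\binom V2$ and $m\in V$ put $s_m(e)=0$ if $m\in e$. Otherwise let $s_m(e)$ be $\chi$ of the triple $e\cup\{m\}$ if $m$ is its middle element, and $-\chi$ of that triple if $m$ is its first or last element. In a generalized point set $s_m(e)=+1$ means that the curve of $e$ passes above $m$. For $Z$: $s_2(13)=\chi(123)=+1$, and $s_1(23)=-\chi(123)=-1$; indeed the line $23$ has height $-4$ at $x=1$, below $q_1$.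

The next lemma is clear for straight lines: a line that passes on or above the point $m'$, and then on or below a point $m$ further right, is at most as steep as the line $m'm$. We need it for signotopes.

**Lemma 9.** Let $\chi$ be a signotope on $V$, $\prec$ compatible, $m'<m$ in $V$, $e\in\binom V2$.

(i) If $s_{m'}(e)\ge0\ge s_m(e)$, then $e\preceq m'm$.

(ii) If $s_{m'}(e)\le0\le s_m(e)$, then $m'm\preceq e$.

*Proof.* Replacing $\chi$ by $-\chi$ and reversing $\prec$ preserves compatibility and changes the sign of every $s$; so (ii) is (i) for $-\chi$. For (i) let $e\ne m'm$. Each implication below is an instance of (2) or of the signotope condition.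

*Case $e=m'c$.* Then $s_m(e)=-1$.

* $m<c$: $\chi(m'mc)=-$, so $m'c\prec m'm$.
* $m'<c<m$: $\chi(m'cm)=+$, so $m'c\prec m'm$.
* $c<m'$: $\chi(cm'm)=+$, so $cm'\prec cm\prec m'm$.

*Case $e=mc$.* Then $s_{m'}(e)=+1$.

* $m<c$: $\chi(m'mc)=-$, so $mc\prec m'c\prec m'm$.
* $m'<c<m$: $\chi(m'cm)=-$, so $cm\prec m'm$.
* $c<m'$: $\chi(cm'm)=+$, so $cm\prec m'm$.

*Case $e=ab$ with $a<b$, disjoint from $\{m',m\}$.* Then $s_{m'}(e)=+1$ and $s_m(e)=-1$. There are six interleavings.

1. $m'<m<a<b$: $\chi(m'ab)=-$, $\chi(mab)=+$. These are the last two signs of the $4$-tuple $(m',m,a,b)$, so its second sign is $\chi(m'mb)=-$. Hence $ab\prec m'b\prec m'm$.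
2. $m'<a<m<b$: $\chi(m'ab)=-$, $\chi(amb)=-$. These are signs two and four of $(m',a,m,b)$, so sign three is $\chi(m'mb)=-$. Hence $ab\prec m'b\prec m'm$.
3. $m'<a<b<m$: $\chi(m'ab)=-$, $\chi(abm)=+$. If $\chi(m'bm)=+$, then $ab\prec m'b\prec m'm$. If $\chi(m'bm)=-$, then signs one and three of $(m',a,b,m)$ are $-$, so $\chi(m'am)=-$, and $ab\prec am\prec m'm$.
4. $a<m'<m<b$: $\chi(am'b)=+$, $\chi(amb)=-$. These are signs two and three of $(a,m',m,b)$, so sign one is $\chi(am'm)=+$. Hence $ab\prec am\prec m'm$.
5. $a<m'<b<m$: $\chi(am'b)=+$, $\chi(abm)=+$. These are signs one and three of $(a,m',b,m)$, so sign two is $\chi(am'm)=+$. Hence $ab\prec am\prec m'm$.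
6. $a<b<m'<m$: $\chi(abm')=-$, $\chi(abm)=+$. These are signs one and two of $(a,b,m',m)$, so sign three is $\chi(am'm)=+$. Hence $ab\prec am\prec m'm$. $\square$

## Drawing a partite signotope by sorting and reversing

**Lemma 10 (drawing).** Let $S$ be an $N$-partite signotope with at least two nonempty parts, and $L_k=\{x=k\}$. There are an arrangement $A$ and an identification of each $V_k$ with a set of points on $L_k$ (heights preserved) such that:

* (R1) $A=\{\gamma_{uv}\}$ with $uv$ ranging over the pairs of elements in different parts; distinct pairs have distinct curves, and $\gamma_{uv}$ contains exactly the points $u,v$ of $V=\bigcup V_k$;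
* (R2) two distinct curves $\gamma_e,\gamma_f$ meet on a line $L_k$, $1\le k\le N$, only in a point of $V_k$ belonging to $e\cap f$;
* (R3) for $u,v,w$ in parts $i<j<k$: $\chi(u,v,w)=+1$ iff $v$ lies below $\gamma_{uw}$.

*Proof.* Let $\bar\chi$ be the completion (Lemma 4), $\prec$ an order compatible with $\bar\chi$ (Lemma 8), and let $s_m(e)$ be defined by $\bar\chi$. Let $\Pi$ be the set of pairs with elements in different parts. We prescribe the vertical order of the curves at finitely many abscissas and then interpolate.

**Step 1 (how a curve should cross $L_k$).** We show that the prescribed positions relative to the points of $V_k$ are consistent. Fix $k$ and $e\in\Pi$. The sequence $(s_m(e))_{m\in V_k}$, $m$ increasing, has the form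
$$+\cdots+\,(0)\,-\cdots-\qquad\text{with at most one }0.\tag{3}$$
Suppose first $e=\{u,v\}$ with $u\in V_k$. If $v$ is in a later part, then for $m<u$ we get $s_m(e)=-\bar\chi(m,u,v)=+1$, and for $m>u$ we get $s_m(e)=\bar\chi(u,m,v)=-1$. If $v$ is in an earlier part, then for $m<u$ we get $s_m(e)=\bar\chi(v,m,u)=+1$, and for $m>u$ we get $s_m(e)=-\bar\chi(v,u,m)=-1$. Suppose now $e\cap V_k=\emptyset$. Then $e\cup\{m\}$ is transversal, the values are $\pm1$, and they are nonincreasing in $m$ by (S1): $\chi$ is nonincreasing in a middle element, and $-\chi$ is nonincreasing in a first or last element.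

Sequences of the form (3) of a given length are totally ordered pointwise. So with $S_k(e)=\sum_{m\in V_k}s_m(e)$ we have $S_k(e)<S_k(f)$ iff $s_m(e)<s_m(f)$ for some $m\in V_k$, and $S_k(e)=S_k(f)$ iff the two sequences are equal. For $m\in V_k$ let $\mathrm{star}(m)=\{e\in\Pi:m\in e\}$. These are the $e\in\Pi$ with $s_m(e)=0$, that is, with sequence $+\cdots+0-\cdots-$ with the $0$ at $m$. So $\mathrm{star}(m)$ is a full level class of $S_k$. It is nonempty, since there are two nonempty parts.

**Step 2 (the vertical orders).** We define the orders of $\Pi$, written from bottom to top. In $\beta_0$, $e$ is below $f$ iff $f\prec e$. For $k=1,\dots,N$, $\alpha_k$ is the stable sort of $\beta_{k-1}$ by $S_k$ (smaller $S_k$ lower; ties as in $\beta_{k-1}$), and $\beta_k$ arises from $\alpha_k$ by reversing each of the blocks $\mathrm{star}(m)$, $m\in V_k$, which are consecutive in $\alpha_k$ by Step 1. Finally, in $\beta_\infty$, $e$ is below $f$ iff $e\prec f$.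

**Step 3 (no pair crosses back).** This is the heart of the matter: each pair of curves must cross only once. Let $e\prec f$, so $e$ is above $f$ in $\beta_0$ and below $f$ in $\beta_\infty$. We claim that in the sequence
$$\beta_0,\alpha_1,\beta_1,\dots,\alpha_N,\beta_N,\beta_\infty$$
the relation never changes from "$e$ below $f$" to "$e$ above $f$". Suppose it does. As $e$ is below $f$ in $\beta_\infty$, the last transition is not such a change, so it happens in one of the two transitions at some index $k$. If it happens in sorting, then $S_k(e)>S_k(f)$, so some $m\in V_k$ has $s_m(e)>s_m(f)$ and hence $s_m(e)\ge0\ge s_m(f)$. If it happens in the reversal, then $e,f\in\mathrm{star}(m)$ for some $m\in V_k$, so $s_m(e)=s_m(f)=0$; also $S_k(e)=S_k(f)$, so sorting did not change the relation. In both cases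
$$s_m(e)\ge0\ge s_m(f)\ \text{ for some } m\in V_k,\quad\text{and } e \text{ is below } f\text{ in }\beta_{k-1}.$$
Since $e$ is above $f$ in $\beta_0$, a change from above to below occurred at some index $k'<k$. By the same argument with $e,f$ exchanged, some $m'\in V_{k'}$ has $s_{m'}(e)\le0\le s_{m'}(f)$. As $k'<k$, we have $m'<m$. Lemma 9(i) for $f$ gives $f\preceq m'm$ and Lemma 9(ii) for $e$ gives $m'm\preceq e$. So $f\preceq e$, contradicting $e\prec f$.

**Step 4 (the curves).** We interpolate. Let $f_e$, $e\in\Pi$, be the piecewise linear functions with nodes $\tfrac12,1,\tfrac32,2,\dots,N,N+\tfrac12,N+\tfrac32$, constant outside. At $k+\tfrac12$ ($0\le k\le N$) the value is the rank of $e$ in $\beta_k$; at $N+\tfrac32$ it is the rank in $\beta_\infty$. At $x=k$ choose values strictly increasing along $\alpha_k$, except that all members of each $\mathrm{star}(m)$, $m\in V_k$, share one value, which we declare to be the height of the point $m$ on $L_k$.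

Let $e\prec f$. Distinct pairs share at most one element, so $e,f$ lie in at most one common star. If $e,f\in\mathrm{star}(m)$ with $m\in V_k$, then sorting by $S_k$ keeps their relation and the reversal flips it, so the relations in $\beta_{k-1}$ and $\beta_k$ differ. By Step 3, the signs of $f_e-f_f$ at the nodes are $+\cdots+$, then possibly one $0$ (exactly when $e,f$ lie in a common star, at the corresponding $x=k$), then $-\cdots-$. As $f_e-f_f$ is linear between nodes and constant outside, it has exactly one zero and changes sign there. So $A=\{f_e\}$ is an arrangement; put $\gamma_e=f_e$.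

**Step 5 (the three properties).** (R2) holds, since two curves share a value at $x=k$ only if both belong to $\mathrm{star}(m)$ for some $m\in V_k$, and then they meet in the point $m$. On $L_k$ the curve $\gamma_e$ is above, through or below $m\in V_k$ iff $S_k(e)$ is $>$, $=$, $<$ the value of $S_k$ on $\mathrm{star}(m)$. The sequence of $\mathrm{star}(m)$ has its $0$ at $m$, so by Step 1 this holds iff $s_m(e)=+1,0,-1$, respectively. In particular $\gamma_e$ contains $m$ iff $m\in e$, which is (R1). For $u,v,w$ in parts $i<j<k$ we have $s_v(uw)=\chi(u,v,w)$, which gives (R3). Finally, if $m<m'$ in $V_k$, then members of $\mathrm{star}(m')$ have $s_m=+1$, so they are above $m$ and $m'$ is higher than $m$. Heights are preserved. $\square$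

*Example 7.* Take three singleton parts $1,2,3$ and $\chi(123)=+$, so $12\prec13\prec23$. Then $\beta_0$ is $23,13,12$ from bottom to top. At $k=1$: $s_1(23)=-1$ and the others are $0$; so $\alpha_1=\beta_0$, and reversing $\{12,13\}$ gives $\beta_1:\ 23,12,13$. At $k=2$: $s_2(13)=+1$ and the others are $0$; so $\alpha_2=\beta_1$, and reversing $\{12,23\}$ gives $\beta_2:\ 12,23,13$. At $k=3$: $s_3(12)=-1$; so $\alpha_3=\beta_2$, and reversing $\{13,23\}$ gives $\beta_3:\ 12,13,23=\beta_\infty$. Each pair of curves was swapped once, and at $k=2$ the curve $13$ lies above the point $2$.

*Proof of Proposition 6.* View a signotope on $N\ge2$ elements as an $N$-partite signotope with singleton parts and apply Lemma 10. The points have distinct abscissas, each pair has a curve, no curve contains three points by (R1), and the signature is $\chi$ by (R3). $\square$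

## Adding a curve through two points

This section proves an $x$-monotone version of Levi's extension lemma. We start with a curve between two barriers.

**Lemma 11.** Let $z<z'$. Let $\beta$ be a continuous function on $[z,z']$ or $\beta\equiv-\infty$, and $\tau$ a continuous function on $[z,z']$ or $\tau\equiv+\infty$, with $\beta<\tau$ on $(z,z')$. Let $y,y'\in\mathbb R$ with $\beta(z)\le y\le\tau(z)$ and $\beta(z')\le y'\le\tau(z')$. Then there is a continuous $g:[z,z']\to\mathbb R$ with $g(z)=y$, $g(z')=y'$ and $\beta<g<\tau$ on $(z,z')$.

*Proof.* If both bounds are infinite, interpolate linearly. If exactly one is infinite, replace $\beta\equiv-\infty$ by a constant smaller than $y$, $y'$ and $\min\tau$, or $\tau\equiv+\infty$ by a constant larger than $y$, $y'$ and $\max\beta$; the hypotheses persist. So let both be real. Let $h$ be affine with $h(z)=y$, $h(z')=y'$, and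
$$w(x)=\tfrac13\min\{x-z,\ z'-x,\ \tau(x)-\beta(x)\},\qquad g=\min\{\max\{h,\beta+w\},\,\tau-w\}.$$
On $(z,z')$ we have $w>0$, and $2w<\tau-\beta$ gives $\beta+w<\tau-w$. So $\beta<\beta+w\le g\le\tau-w<\tau$ there. By continuity $\beta\le\tau$ on $[z,z']$, so $w=0$ at both ends. Hence $g(z)=\min\{\max\{y,\beta(z)\},\tau(z)\}=y$, and likewise $g(z')=y'$. $\square$

Now let $A$ be an arrangement and $J=(s,t)$ an open interval, possibly unbounded. There are only finitely many meeting points, so near each end of $J$ the vertical order of $A$ is strict and constant. A *cut* at an end is a partition $(B,T)$ of $A$ ("Below", "Above") into an initial segment $B$ and a final segment $T$ of that order. We write $s^+$, $t^-$ for the ends, seen from inside $J$, and use $\max\emptyset=-\infty$, $\min\emptyset=+\infty$. A cut says which curves a new curve $g$ should have below it and which above it near that end.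

**Lemma 12 (from cut to cut).** Let a cut $(B_0,T_0)$ at $s^+$, a cut $(B',T')$ at $t^-$ and a finite set $Z\subset\mathbb R$ be given. If $s$ is finite, let also $y\in\mathbb R$ with $\max_{f\in B_0}f(s)\le y\le\min_{f\in T_0}f(s)$ be given; if $t$ is finite, $y'\in\mathbb R$ with $\max_{f\in B'}f(t)\le y'\le\min_{f\in T'}f(t)$. Then there is a continuous $g$ on $J$ such that near $s$ it lies strictly above the curves of $B_0$ and strictly below those of $T_0$, near $t$ likewise for $(B',T')$, $g\to y$ at $s$ if $s$ is finite, $g\to y'$ at $t$ if $t$ is finite, and $g$ meets exactly the curves whose side differs in the two cuts, each exactly once and crossing there, at abscissas not in $Z$.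

*Example 8.* Let $A=\{f,h\}$ with $f(x)=0$, $h(x)=x$, and $J=\mathbb R$. Take the cut $(\{h\},\{f\})$ at $-\infty$ and the cut $(\{f\},\{h\})$ at $+\infty$. Both sides differ, so $g$ must cross both curves. It cannot stay squeezed between them, as they meet at $0$, which may be in $Z$. A solution is $g(x)=x/2+1$: it crosses $f$ at $-2$ and $h$ at $2$, passing above the meeting point.

*Proof.*

**Step 1 (schedule the crossings).** We decide which curve is crossed in which interval. Let $c_1<\dots<c_\nu$ be the abscissas in $J$ where two curves of $A$ meet. On each of the open intervals of $J$ between them the vertical order is strict and constant. We move through these intervals from left to right and maintain a current cut $(B,T)$ of the order in the current interval, such that every curve is on its initial side (that in $(B_0,T_0)$) or on its target side (that in $(B',T')$). Start with $(B_0,T_0)$ in the first interval.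

In an interval ending at $c=c_\mu$ let $l$ be the top curve of $B$ and $u$ the bottom curve of $T$. If $B$ or $T$ is empty or $l(c)<u(c)$, then by continuity all of $B$ is strictly below all of $T$ at $x=c$. So $(B,T)$ is also a cut in the next interval, and we proceed to it. Otherwise $l(c)=u(c)$. Then $l$ and $u$ cross at $c$, and $l>u$ on $(c,t)$. So near $t$ the curve $u$ is below $l$, and we cannot have both $u\in T'$ and $l\in B'$. If $u\in B'$, prescribe a crossing of $u$ in the current interval and move $u$ to $B$. Otherwise $l\in T'$; prescribe a crossing of $l$ and move $l$ to $T$. In either case $(B,T)$ is again a cut in the current interval, since we moved a curve adjacent to the cut. The moved curve was not on its target side, so it was on its initial side, its two sides differ, and it now is on its target side. Repeat. This ends, because each curve moves at most once.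

In the last interval, $(B,T)$ and $(B',T')$ are cuts of the same linear order, so $B\subseteq B'$ or $B'\subseteq B$. Prescribe crossings of the curves in between, one after the other in their order, upwards if $B\subseteq B'$ and downwards if $B'\subseteq B$. Now all curves are on their target sides. Altogether each curve is crossed at most once, and exactly if its two sides differ.

**Step 2 (abscissas and barriers).** We turn the schedule into barriers for Lemma 11. Only finitely many crossings are prescribed in each open interval, so we can choose abscissas $z_1<\dots<z_q$ for them, in the prescribed order and intervals, outside $Z\cup\{c_1,\dots,c_\nu\}$. Let $(B_\lambda,T_\lambda)$ be the current cut after the $\lambda$-th crossing ($0\le\lambda\le q$), $z_0=s$, $z_{q+1}=t$, and let $\beta_\lambda=\max B_\lambda$, $\tau_\lambda=\min T_\lambda$ pointwise. By Step 1, $\beta_\lambda<\tau_\lambda$ on $(z_\lambda,z_{\lambda+1})$, also at the points $c_\mu$ inside. If $u$ is the curve crossed at $z_\lambda$, put $g(z_\lambda)=u(z_\lambda)$. At $z_\lambda$ all curves have distinct values. If $u$ moves from $T_{\lambda-1}$ to $B_\lambda$, it is the bottom curve of $T_{\lambda-1}$ and the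 top curve of $B_\lambda$; if it moves from $B_{\lambda-1}$ to $T_\lambda$, it is the top curve of $B_{\lambda-1}$ and the bottom curve of $T_\lambda$. In both cases, at $z_\lambda$,
$$\beta_{\lambda-1}\le g\le\tau_{\lambda-1},\qquad \beta_\lambda\le g\le\tau_\lambda,$$
and $u$ is the only curve of $A$ through $(z_\lambda,g(z_\lambda))$.

**Step 3 (draw $g$).** At finite ends of $J$ prescribe the values $y,y'$; by assumption they lie between the barriers. If $s=-\infty$, choose a point $z^-<z_1$ (just $z^-<t$ if $q=0$), and for $x\le z^-$ let $g$ be $\frac12(\beta_0+\tau_0)$ if both bounds are finite, $\tau_0-1$ or $\beta_0+1$ if only $\tau_0$ or only $\beta_0$ is finite, and $0$ if neither is. Proceed in the same way if $t=+\infty$, with $\beta_q,\tau_q$ and a point $z^+>z_q$ (just $z^+>s$ if $q=0$), also $z^+>z^-$ if both are used. On each remaining compact interval between consecutive points with prescribed values, define $g$ by Lemma 11 with the bounds $\beta_\lambda,\tau_\lambda$ valid there. Then $g$ is continuous, has the required limits, and satisfies $\beta_\lambda<g<\tau_\lambda$ on $(z_\lambda,z_{\lambda+1})$ for all $\lambda$. So $g$ meets curves of $A$ only at the $z_\lambda$,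 there only the prescribed curve, and it passes to the other side of that curve. $\square$

**Lemma 13 (extension).** Let $A$ be an arrangement, $p=(a,p_0)$, $q=(b,q_0)$ with $a<b$, no curve of $A$ containing both, and let $Z\subset\mathbb R$ be finite. There is a continuous $g:\mathbb R\to\mathbb R$ through $p$ and $q$ such that $A\cup\{g\}$ is an arrangement and $g$ meets curves of $A$ at abscissas in $Z$ only in $p$ or $q$.

Which curves are crossed where? A curve that passes from above $p$ to below $q$ must be crossed between $a$ and $b$ and end up below $g$. A curve that passes above both points, or below both, must be crossed outside $[a,b]$, and we may choose on which side. That choice has to be consistent for all curves. We make it by fixing the set $\mathrm{Lo}$ of curves that end below $g$ at $+\infty$.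

*Proof.*

**Step 1 (who ends below $g$).** We choose $\mathrm{Lo}$ as an initial segment of the order at $+\infty$. Write $f<_\infty h$ if $f(x)<h(x)$ for large $x$; near $-\infty$ the vertical order is the reverse. Let
$$\mathrm{Lo}_0=\{f\in A:f(a)\ge p_0,\ f(b)\le q_0\},\qquad \mathrm{Hi}_0=\{f\in A:f(a)\le p_0,\ f(b)\ge q_0\}.$$
They are disjoint, as a common element would contain $p$ and $q$. Let $f\in\mathrm{Lo}_0$, $h\in\mathrm{Hi}_0$. Then $f(a)\ge p_0\ge h(a)$ and $f(b)\le q_0\le h(b)$. If both $f(a)=h(a)$ and $f(b)=h(b)$, then $f$ would contain $p$ and $q$; so at least one of $f(a)\ge h(a)$, $f(b)\le h(b)$ is strict. As $f-h$ has only one zero, that zero lies in $[a,b]$ and $f-h$ changes from positive to negative there. Hence $f<_\infty h$. Now let $\mathrm{Lo}=\{f:f\le_\infty f'\text{ for some }f'\in\mathrm{Lo}_0\}$ and $\mathrm{Hi}=A\setminus\mathrm{Lo}$. Then $\mathrm{Lo}\supseteq\mathrm{Lo}_0$. Also $\mathrm{Hi}\supseteq\mathrm{Hi}_0$, since $h\in\mathrm{Hi}_0$ with $h\le_\infty f'\in\mathrm{Lo}_0$ would contradict $f'<_\infty h$. As $\mathrm{Lo}$ is an initial segment, $f<_\infty h$ for all $f\in\mathrm{Lo}$, $h\in\mathrm{Hi}$.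

**Step 2 (six cuts).** We prescribe the position of $g$ near $\pm\infty$ and on both sides of $a$ and of $b$. The sets "Above" are:

* at $-\infty$: $\mathrm{Lo}$; at $+\infty$: $\mathrm{Hi}$;
* at $a^-$: $\{f(a)>p_0\}\cup\{f\in\mathrm{Lo}:f(a)=p_0\}$; at $a^+$: $\{f(a)>p_0\}\cup\{f\in\mathrm{Hi}:f(a)=p_0\}$;
* at $b^-$: $\{f(b)>q_0\}\cup\{f\in\mathrm{Lo}:f(b)=q_0\}$; at $b^+$: $\{f(b)>q_0\}\cup\{f\in\mathrm{Hi}:f(b)=q_0\}$.

At $\pm\infty$ these are cuts by Step 1. If $f\in\mathrm{Lo}$ and $h\in\mathrm{Hi}$ both pass through $p$, they cross at $a$ and $f<_\infty h$, so $f$ is above $h$ to the left of $a$ and below $h$ to the right of $a$. Hence the sets at $a^-$ and $a^+$ are final segments of the orders there; the same holds at $b$. Moreover, at $a$ every curve Below has value $\le p_0$ and every curve Above has value $\ge p_0$, and likewise at $b$ with $q_0$. So we may apply Lemma 12 on $(-\infty,a)$, $(a,b)$, $(b,\infty)$ with limits $p_0$ at $a$ and $q_0$ at $b$. Put $g(a)=p_0$, $g(b)=q_0$. Then $g$ is continuous on $\mathbb R$.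

**Step 3 (each curve is crossed once).** We count side changes. Let $[\cdot]$ be $1$ if the statement holds and $0$ otherwise. The indicators of "$f$ is Above" at $-\infty,a^-,a^+,b^-,b^+,+\infty$ are
$$1,\ [f(a)\ge p_0],\ [f(a)>p_0],\ [f(b)\ge q_0],\ [f(b)>q_0],\ 0\qquad\text{for }f\in\mathrm{Lo},$$
$$0,\ [f(a)>p_0],\ [f(a)\ge p_0],\ [f(b)>q_0],\ [f(b)\ge q_0],\ 1\qquad\text{for }f\in\mathrm{Hi}.$$
The first sequence is nonincreasing. The only step to check is $[f(a)>p_0]\ge[f(b)\ge q_0]$; if it failed, then $f(a)\le p_0$ and $f(b)\ge q_0$, so $f\in\mathrm{Hi}_0$, which is impossible for $f\in\mathrm{Lo}$. The second is nondecreasing: if $[f(a)\ge p_0]\le[f(b)>q_0]$ failed, then $f\in\mathrm{Lo}_0$, which is impossible for $f\in\mathrm{Hi}$. So for each $f$ there is exactly one change. Either it is between the two ends of one of the three open pieces, and then $g$ crosses $f$ once in that piece; or it is from $a^-$ to $a^+$, or from $b^-$ to $b^+$, which happens exactly when $f$ passes through $p$, or $q$, and then $g$ crosses $f$ there. Hence $g$ meets each $f\in A$ exactly once and crosses it, so $A\cup\{g\}$ is an arrangement. In the open pieces the abscissas of crossings are not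 in $Z$. $\square$

## The blow-up along the curves of $V_i\times V_j$

Let $S$ be an $N$-partite signotope with parts $V_k$, $V=\bigcup V_k$, let $i<j$ with $V_i,V_j\ne\emptyset$, and let $E=V_i\times V_j$. Fix a drawing from Lemma 10.

**Step 1 (points with sign zero).** We add the points that were missing in the lexicographic product. For $e=(x,y)\in E$ and $k\in[N]$ let $b_k(e)$ be the point of $\gamma_e$ on $L_k$; so $b_i(e)=x$, $b_j(e)=y$. Let
$$B_k=V_k\cup\{b_k(e):e\in E\},\qquad B=\bigcup_k B_k,$$
ordered by height. Then $B_i=V_i$ and $B_j=V_j$. For $k\ne i,j$ the points $b_k(e)$, $e\in E$, are not in $V_k$ by (R1), and hence are pairwise distinct by (R2).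

**Step 2 (curves through all pairs).** We make Lemma 2 applicable. Applying Lemma 13 repeatedly with $Z=\{1,\dots,N\}$, extend $A$ to an arrangement $A^*$ in which any two points of $B$ on different lines lie on a common curve. Let $\chi^*$ be as in Lemma 2, for $A^*$ and the sets $B_k$.

**Lemma 14.** A curve of $A^*$ that contains three points of $B$ is some $\gamma_e$ with $e\in E$, and $\gamma_e\cap B=\{b_1(e),\dots,b_N(e)\}$. Consequently $\chi^*$ vanishes exactly on the triples from three different lines contained in $\{b_1(e),\dots,b_N(e)\}$ for some, necessarily unique, $e\in E$. On transversal triples of $V$ we have $\chi^*=\chi$.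

*Proof.* The equality for $\gamma_e\cap B$ is clear, since $\gamma_e$ meets $L_k$ in $b_k(e)\in B_k$.

Every point of $B$ lies on a curve of $A$: for $b_k(e)$ this is $\gamma_e$, and for a point of $V$ it follows from (R1) and $V_i,V_j\ne\emptyset$. Let $g$ be an added curve, added for the points $b,b'$, and suppose it contains $b''\in B$. Then $g$ meets in $b''$ a curve that was already present, at an abscissa in $Z$. By Lemma 13, $b''\in\{b,b'\}$. So added curves contain only two points of $B$.

Let $\gamma_{uv}\in A$ be a curve that is not some $\gamma_e$ with $e\in E$. By (R1) it contains only $u,v$ from $V$. It contains no $b_k(e)$ with $k\ne i,j$, for it would meet $\gamma_e$ on $L_k$ in a point outside $V$, contrary to (R2). So it too contains only two points of $B$.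

The consequence for zeros is immediate; $e$ is unique because two points determine the curve and distinct $e$ have distinct curves. On transversal triples of $V$, $\chi^*\ne0$ by (R1), and then $\chi^*=\chi$ by (R3). $\square$

**Step 3 (insert $T$ over the points with sign zero).** Let $T$ be any $N$-partite signotope with parts $W_k$. For $b\in B_k$ put $C_b=W_k$ if $b=b_k(e)$ for some $e\in E$ (this includes all $b\in V_i\cup V_j$), and $C_b=\{*\}$ if $b\in V_k$, $k\ne i,j$.

**Definition (blow-up).** $S\circ T$ has $k$-th part $\{(b,c):b\in B_k,\ c\in C_b\}$, ordered lexicographically, and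
$$\chi\big((b,c),(b',c'),(b'',c'')\big)=\begin{cases}\chi^*(b,b',b'')&\text{if }\chi^*(b,b',b'')\ne0,\\ \chi_T(c,c',c'')&\text{if }\chi^*(b,b',b'')=0.\end{cases}\tag{4}$$

The second line makes sense: if $\chi^*=0$, the three base points are of the form $b_k(e)$ by Lemma 14, so $c,c',c''$ lie in the corresponding parts of $T$.

*Example 9.* Let $S=T=G$, $i=1$, $j=3$, and write $e_1=(x_1,y)$, $e_2=(x_2,y)$. On $L_2$ the curve of $e_1$ passes below $z$ and that of $e_2$ above, so $B_2=\{b_2(e_1)<z<b_2(e_2)\}$. In $G\circ G$, part $1$ is $(x_1,x_1)<(x_1,x_2)<(x_2,x_1)<(x_2,x_2)$, part $2$ is $(b_2(e_1),z)<(z,*)<(b_2(e_2),z)$, and part $3$ is the point $(y,y)$. We have $\chi^*(x_1,b_2(e_1),y)=0$ and $\chi^*(x_2,b_2(e_1),y)=+1$. So by (4) the signs of $(b_2(e_1),z)$ with the four points of part $1$ and $(y,y)$ are $-,+,+,+$. For $(z,*)$ they are $-,-,+,+$. Since $\chi^*(x_1,b_2(e_2),y)=-1$ and $\chi^*(x_2,b_2(e_2),y)=0$, for $(b_2(e_2),z)$ they are $-,-,-,+$. The point $(b_2(e_1),z)$ is the one that the lexicographic product could not supply.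

**Lemma 15.** $S\circ T$ is an $N$-partite signotope.

*Proof.* *(S1).* We must show that a sign $+$ stays $+$ when the first or last element of a triple is replaced by a higher one of the same part, or the middle element by a lower one. The sign being $+$, we have $\chi^*(b,b',b'')\ge0$. If the base point of the replaced element changes, it becomes higher (first or last element) or lower (middle element), because the order is lexicographic. By Lemma 2(a) the new value of $\chi^*$ is $+1$, so the new sign is $+$. If the base point does not change, then $\chi^*$ does not change. If $\chi^*\ne0$, the sign stays. If $\chi^*=0$, only the element of $T$ moves, in the right direction, and the new sign is $+$ by (S1) of $T$.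

*(S2).* Consider four elements in four different parts. If their base points lie on one curve of $A^*$, it is some $\gamma_e$ with $e\in E$ by Lemma 14. Then all four signs come from $T$, and (S2) of $T$ applies. Otherwise Lemma 2(b) says that at most one of the four values of $\chi^*$ is $0$, and that no three of them, in order, satisfy $(\ge0,\le0,\ge0)$ or $(\le0,\ge0,\le0)$. So replacing the zero by any sign creates no subsequence $+-+$ or $-+-$. $\square$

## Every combinatorial line carries a copy of $S$

*Proof of Proposition 7.* If $V_i$ or $V_j$ is empty, take $S'=S$; the product is empty. So let both be nonempty, and fix the drawing of $S$, the set $B$ and $A^*$ once and for all.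

**Step 1 (iterate the blow-up).** We build the object with $i$-th part $V_i^m$ and $j$-th part $V_j^m$. Let $T_0$ have one point in each of the parts $i,j$ and no other points; it has no transversal triples. For $m\ge1$ let $T_m=S\circ T_{m-1}$, an $N$-partite signotope by Lemma 15. Since $B_i=V_i$ and $B_j=V_j$, with fibers the $i$-th and $j$-th part of $T_{m-1}$, the $i$-th and $j$-th parts of $T_m$ are naturally $V_i^m$ and $V_j^m$. We identify $V_i^m\times V_j^m$ with $E^m$, coordinate by coordinate.

**Step 2 (lines carry copies).** We claim: for every $m\ge1$ and every combinatorial line $\ell:E\to E^m$ there is an embedding $\varphi_\ell:S\to T_m$ with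
$$(\varphi_\ell(x),\varphi_\ell(y))=\ell(x,y)\qquad\text{for all }(x,y)\in E.$$
The proof is by induction on $m$, and the first coordinate of $\ell$ decides which line of (4) is used.

*The first coordinate is constant, equal to $e_1=(x_1,y_1)$.* Then $m\ge2$ and $\ell=(e_1,\ell')$ with $\ell'$ a line in $E^{m-1}$. Define $\iota:T_{m-1}\to T_m$ by $\iota(w)=(b_k(e_1),w)$ for $w$ in the $k$-th part; the fiber over $b_k(e_1)$ is the $k$-th part of $T_{m-1}$, so this makes sense. Heights are preserved, as the base point within a part is fixed. All base points lie on $\gamma_{e_1}$, so $\chi^*=0$ and signs are preserved by the second line of (4). So $\iota$ is an embedding, and so is $\varphi_\ell=\iota\circ\varphi_{\ell'}$. It satisfies $\varphi_\ell(x)=(x_1,\varphi_{\ell'}(x))$ and $\varphi_\ell(y)=(y_1,\varphi_{\ell'}(y))$, so $(\varphi_\ell(x),\varphi_\ell(y))=(e_1,\ell'(x,y))=\ell(x,y)$.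

*The first coordinate is moving.* Each further coordinate of $\ell(x,y)$ is constant or equal to $(x,y)$. So
$$\ell(x,y)=\big((x,y),(\rho(x),\rho'(y))\big),$$
where $\rho(x)\in V_i^{m-1}$ depends only on $x$ and $\rho'(y)\in V_j^{m-1}$ only on $y$ (for $m=1$ these are the single points of $T_0$). Put
$$\varphi_\ell(x)=(x,\rho(x)),\qquad \varphi_\ell(y)=(y,\rho'(y)),\qquad \varphi_\ell(z)=(z,*)\ \text{ for } z\in V_k,\ k\ne i,j.$$
Distinct elements of one part have distinct base points, and the order is lexicographic, so heights are preserved. On transversal triples of $V$ we have $\chi^*=\chi\ne0$ by Lemma 14, so signs are preserved by the first line of (4). So $\varphi_\ell$ is an embedding with the required property.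

**Step 3 (Hales–Jewett).** We finish. By the Hales–Jewett theorem choose $m\ge1$ such that every $r$-coloring of $E^m$ has a monochromatic combinatorial line. Let $S'=T_m$. An $r$-coloring of $V_i'\times V_j'=E^m$ has a monochromatic line $\ell$, and $\varphi=\varphi_\ell$ has $\varphi(V_i)\times\varphi(V_j)=\ell(E)$. $\square$

*Example 10.* For $S=G$, parts $1,3$ and two colors, Example 5 shows that $m=2$ suffices. $T_1=G\circ T_0$ is $G$ itself, because the fibers over $b_2(e_1)$ and $b_2(e_2)$ are empty. So $S'=T_2$ is the object $G\circ G$ of Example 9. The line $e\mapsto(e_1,e)$ uses the point $(b_2(e_1),z)$, and $e\mapsto(e,e)$ uses $(z,*)$.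

Propositions 6 and 7 are now proved, and with them Theorem A.

## Coloring $p$-subsets for the other values of $p$

*Proof of Theorem B.* For $p=2$ this is Theorem A.

**Step 1 ($p=1$).** We reduce colorings of points to colorings of pairs. Let $n=|Q|$. Consider the $(n+1)$-partite signotope with one point in each of the parts $1,\dots,n$ and signs $\Delta_Q$, and the one with a single point in part $n+1$. Their union (Lemma 5) has one point in each part, so it is a signotope on $n+1\ge2$ elements. By Proposition 6 there is a generalized point set $Q^+$ with this signature: its first $n$ points have the signature of $Q$, and it has one more point to the right. Let $P$ be as in Theorem A for $Q^+$. Given an $r$-coloring of the points of $P$, color each pair by the color of its left point. In a copy of $Q^+$ with monochromatic pairs, every point except the last is the left point of some pair. So all points except the last have the same color, and they form a copy of $Q$.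

**Step 2 ($p\ge3$, sufficiency).** If $|Q|\le p$, then $Q$ has at most one $p$-subset and $P=Q$ works. If $\Delta_Q$ is constant, this is Lemma 1.

**Step 3 ($p\ge3$, all $p$-subsets have the same signature).** For necessity, we use the coloring by signature, which is available as soon as $p$-subsets have signs. Let $Q=\{q_1,\dots,q_n\}$, $n\ge p+1$, be ordered $(r,p)$-Ramsey. As $r\ge2$, it is ordered $(2,p)$-Ramsey; let $P$ be a witness for this. Let $\sigma$ be the signature of $\{q_1,\dots,q_p\}$, regarded as a function on the triples of $[p]$. Give a $p$-subset of $P$ color 1 if its signature is $\sigma$, and color 2 otherwise. A copy of $Q$ with all $p$-subsets of one color contains a copy of $\{q_1,\dots,q_p\}$, so the color is 1. Hence every $p$-subset of $Q$ has signature $\sigma$.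

**Step 4 ($\sigma$ is constant).** We compare two $p$-subsets in which a triple has different positions. Let $a<b<c\le p$ with $(a,b,c)\ne(1,2,3)$. Then $c\ge4$, so we can choose $d<c$ with $d\notin\{a,b\}$. In $\{q_1,\dots,q_p\}$ the points $q_a,q_b,q_c$ have positions $a,b,c$. In $\{q_1,\dots,q_{p+1}\}\setminus\{q_d\}$ they have positions $a'<b'<c-1$ for some $a',b'$. Both sets have signature $\sigma$, so
$$\sigma(a,b,c)=\Delta_Q(q_a,q_b,q_c)=\sigma(a',b',c-1).$$
Iterating, the last entry decreases until we reach $(1,2,3)$, so $\sigma(a,b,c)=\sigma(1,2,3)$. Thus $\sigma$ is constant. As $p\ge3$, every triple of $Q$ lies in a $p$-subset of $Q$, whose signature is $\sigma$. So $\Delta_Q$ is constant. $\blacksquare$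

*Example 11.* The set $Z$ of Example 1 has four points and signs $+,+,-,-$. By Theorem A it is ordered $(2,2)$-Ramsey. It is not ordered $(2,3)$-Ramsey: color the triples of any host by their signs, and every copy of $Z$ contains triples of both colors.
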